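\title{Curves of prescribed genus and index over finitely generated fields}

\begin{abstract}
The index of a curve over a field is the greatest common divisor of the degrees of its closed points; for a curve of genus $g$ it divides $2g-2$. We prove that over an infinite finitely generated field $K$ there is no other constraint: for every $g\ge 0$ and every positive integer $I$ dividing $2g-2$ there is a curve over $K$ of genus $g$ and index $I$. The curves are defined over $\mathbb{Q}$ or $\mathbb{F}_p(x)$, and there are infinitely many of them unless $(g,I)=(0,1)$. We embed $K$ in a completion of a global field, construct genus one curves whose local model has a multiple fiber, and obtain higher genus by covers of these.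
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, a \emph{curve} over a field $K$ is a smooth, projective, geometrically integral $K$-scheme of dimension one. The \emph{index} $I(C)$ of a curve $C$ over $K$ is the greatest common divisor of the degrees $[K(P):K]$ of the closed points $P$ of $C$. The degrees of the divisors on $C$ form the group $I(C)\mathbb{Z}$, so $I(C)$ is also the least positive degree of a line bundle on $C$. The index measures how far $C$ is from having a rational point: it is $1$ if $C(K)\neq\emptyset$, and it divides the degree of every finite extension of $K$ over which $C$ acquires a point.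

Every curve of genus $g$ carries its canonical bundle, of degree $2g-2$, so
\[
I(C)\mid 2g-2 .
\]
For $g=0$ this leaves the values $1$ and $2$. For $g=1$ it says nothing, since every positive integer divides $0$. The canonical bundle is the one line bundle of known degree that comes with a curve about which we know only the genus, so one guesses that the divisibility above is the only constraint, provided that the field is rich enough. Some condition on the field is needed. Over an algebraically closed field every index is $1$. Over $\mathbb{R}$ closed points have degree $1$ or $2$, so the index is at most $2$. Over a finite field $\mathbb{F}_q$ the Weil bound $\#C(\mathbb{F}_{q^n})\ge q^n+1-2g\,q^{n/2}$ gives points over $\mathbb{F}_{q^n}$ and $\mathbb{F}_{q^{n+1}}$ for $n$ large, so the index divides $n$ and $n+1$ and equals $1$.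

Call a field \emph{IFG} if it is infinite and finitely generated over its prime subfield. The following conjecture is posed in Clark's paper \cite{Clark}.

\begin{quote}
\emph{Let $K$ be an IFG field. For every integer $g\ge0$ and every positive integer $I$ dividing $2g-2$ there is a curve over $K$ of genus $g$ and index $I$.}
\end{quote}

The statement is known for $g=0$, and for $g=1$ when $K$ is a number field; it is also known that over a number field, for $g\ge2$ and every positive $k\mid g-1$, there is a curve of genus $g$ and index $(g-1)/k$. We prove the conjecture in the following form.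

\begin{theorem}\label{thm:main}
Let $K$ be an IFG field, $g\ge0$, and $I\ge1$ with $I\mid 2g-2$. There is a curve $C$ over $K$ of genus $g$ and index $I$. Moreover:
\begin{itemize}
\item[(a)] if $(g,I)\ne(0,1)$, there are infinitely many such curves, pairwise non-isomorphic over $K$;
\item[(b)] $C$ can be taken to be the base change of a curve of index $I$ over $\mathbb{Q}$ (characteristic $0$), respectively over a subfield $\mathbb{F}_p(x_1)\subset K$ with $x_1$ transcendental (characteristic $p$);
\item[(c)] given finitely many finitely generated fields $K_1,\dots,K_N$ of characteristic $0$, there is a single curve over $\mathbb{Q}$ of genus $g$ that has index $I$ over $\mathbb{Q}$ and over every $K_i$.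
\end{itemize}
\end{theorem}

The exception in (a) is genuine: on a curve of genus $0$ and index $1$, a line bundle of degree $1$ has two independent sections by Riemann--Roch, and they define an isomorphism with $\mathbb{P}^1$.

\subsection*{The method}
To show $I(C)\mid I$ it suffices to exhibit one divisor of degree $I$. To show $I\mid I(C)$ one must control every closed point, over a field $K$ about which we know little. Over a nonarchimedean local field such control is available: the degree of a closed point is the product $ef$ of a ramification index and a residue degree, and an equation can force divisibility conditions on $e$ and $f$. We therefore look for a global field $F\subset K$, a place $v$ of $F$ with an $F$-embedding $K\hookrightarrow F_v$, and a curve $C$ over $F$ with $I(C)\mid I$ and $I\mid I(C_{F_v})$. Since the index can only drop to a divisor under field extension,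
\begin{equation}\label{eq:squeeze}
I\;\mid\; I(C_{F_v})\;\mid\; I(C_K)\;\mid\; I(C)\;\mid\; I ,
\end{equation}
and all three indices equal $I$.

Section~\ref{sec:examples} carries out the local argument by hand for a conic of index $2$ and a plane quartic of index $4$. Section~\ref{sec:reduction} constructs the embedding and reduces the theorem, for $I\ge2$, to a statement about $F=\mathbb{Q}$ or $\mathbb{F}_p(x)$. The core of the proof is a genus one curve $T$ over $F$ with a divisor of a given degree $J$, all of whose points over finite extensions of $F_v$ have $J\mid e$; its local model is studied in Section~\ref{sec:local}, and it is constructed globally in Section~\ref{sec:global}. For $g\ge2$, fiber products of $T$ with $\mathbb{P}^1$ give the indices dividing $g-1$, among them all odd ones (Section~\ref{sec:odd}), and double covers of $T$ give the even indices (Section~\ref{sec:even}). Section~\ref{sec:one} treats $I=1$.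

\subsection*{Conventions}
For a field $F$ we write $F^s$ for a separable closure, $G_F=\operatorname{Gal}(F^s/F)$, and $H^i(F,A)=H^i(G_F,A)$ for a discrete $G_F$-module $A$; for an elliptic curve $E$ we write $H^1(F,E)=H^1(F,E(F^s))$. Two facts are used without further comment. First, by Riemann--Roch a line bundle of degree $n\ge1$ on a curve of genus one has $h^0=n$ and $h^1=0$, and it is base point free if $n\ge2$. Second, a nonzero polynomial in $n$ variables over a field $\Omega$ does not vanish identically on a product of $n$ infinite subsets of $\Omega$; in particular, if $V$ is a finite-dimensional vector space over an infinite field $F\subset\Omega$, then finitely many proper subspaces of $V\otimes_F\Omega$ do not cover $V$.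

\section{Lower bounds from valuations: a conic and a quartic}\label{sec:examples}

We first record how the index behaves under the basic operations.

\begin{lemma}\label{lem:index}
Let $C$ and $B$ be curves over a field $K$.
\begin{itemize}
\item[(i)] For every field extension $K'/K$ we have $I(C_{K'})\mid I(C)$.
\item[(ii)] If there is a morphism $C\to B$, then $I(B)\mid I(C)$.
\item[(iii)] If there is a nonconstant morphism $C\to B$ of degree $n$, then $I(C)\mid n\,I(B)$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) A divisor on $C$ base changes to a divisor of the same degree on $C_{K'}$. (ii) If a closed point $Q$ of $C$ maps to $P$, then $K(P)\subset K(Q)$, so $I(B)\mid\deg P\mid\deg Q$. (iii) Pulling back a divisor multiplies its degree by $n$.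
\end{proof}

\subsection*{Local notation}
Let $F_v$ be a nonarchimedean local field with ring of integers $\mathcal{O}$, uniformizer $\pi$ and finite residue field $k$. For a finite extension $F'/F_v$ we write $\mathcal{O}'$ for its ring of integers, $v'$ for its normalized valuation (with $v'(0)=\infty$), $k'$ for its residue field, $e=v'(\pi)$ and $f=[k':k]$. Since $F_v$ is complete, $[F':F_v]=ef$. To prove $I\mid I(C)$ for a curve $C$ over $F_v$ we must show that $I\mid ef$ whenever $C(F')\ne\emptyset$.

The factor $2$ in an even index always comes from the following observation: a binary quadratic form without nontrivial zeros over $k$ takes only values of even valuation, unless $f$ is even.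

\begin{lemma}\label{lem:norm}
Let $a,b\in\mathcal{O}$ be such that $Y^2+\bar aY+\bar b$ is irreducible in $k[Y]$. If $f$ is odd, then
\[
v'(y^2+ayt+bt^2)=2\min(v'(y),v'(t))\qquad\text{for all }y,t\in F'.
\]
\end{lemma}

\begin{proof}
A root of $Y^2+\bar aY+\bar b$ in $k'$ would generate a quadratic subextension of $k'/k$, which has odd degree; so there is none. Let $(y,t)\neq(0,0)$ and scale so that $\min(v'(y),v'(t))=0$. If $\bar t=0$, the form reduces to $\bar y^2\ne0$. If $\bar t\neq0$, it reduces to $\bar t^2$ times the value of the polynomial at $\bar y/\bar t$, which is nonzero.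
\end{proof}

For $a=1$ a suitable $b$ exists in every residue characteristic. If $\operatorname{char}k\ne2$, the polynomial $Y^2+Y+\bar b$ is irreducible exactly when $1-4\bar b$ is a nonsquare, and $\bar b\mapsto 1-4\bar b$ is a bijection of $k$. If $\operatorname{char}k=2$, it is irreducible exactly when $\bar b$ is not in the image of the additive map $y\mapsto y^2+y$, which has kernel $\mathbb{F}_2$ and so is not surjective. In both cases $1-4b$ is a unit of $\mathcal{O}$.

\begin{lemma}\label{lem:conic}
Let $b\in\mathcal{O}$ with $Y^2+Y+\bar b$ irreducible over $k$, and let $F\subset F_v$ be a subfield containing $b$ and $\pi$. The conic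
\[
C:\quad y^2+xy+bx^2=\pi z^2
\]
is a curve of genus $0$ over $F$, and $I(C)=I(C_{F_v})=2$.
\end{lemma}

\begin{proof}
The partial derivatives are $y+2bx$, $2y+x$ and $-2\pi z$. If $\operatorname{char}F\neq2$, their vanishing gives $z=0$ and, as $1-4b\neq0$, also $x=y=0$. If $\operatorname{char}F=2$, it gives $x=y=0$, and then the equation gives $z=0$. So $C$ is a smooth conic, and a line cuts out a divisor of degree $2$. Suppose that $C$ has a point $(x:y:z)$ over $F'$ with $ef$ odd. By Lemma~\ref{lem:norm} the left side has valuation $2\min(v'(x),v'(y))$. If $z=0$ this forces $x=y=0$, which is absurd. If $z\ne0$ the right side has the odd valuation $e+2v'(z)$, a contradiction. Hence $2\mid I(C_{F_v})\mid I(C)\mid 2$.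
\end{proof}

The conic is a double cover of the projective line with coordinates $(x:z)$. We need such covers over an arbitrary base curve and in every characteristic. Let $B$ be a curve of genus $g_B$ over a field $F$, let $L$ be a line bundle on $B$ of degree $d\ge1$, and let $t\in H^0(B,L)$, $s\in H^0(B,L^2)$. In the total space $\operatorname{Spec}\operatorname{Sym}L^{-1}$ of $L$, with tautological section $y$, consider
\[
C_{t,s}:\quad y^2+ty+s=0 .
\]
Over an open set $U\subset B$ on which $L$ is trivialized, $t$ and $s$ are functions and $C_{t,s}$ is the closed subscheme of $U\times\mathbb{A}^1$ given by this equation. By the Jacobian criterion, a geometric point of $C_{t,s}$ is singular exactly when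
\begin{equation}\label{eq:jac}
2y+t=0\quad\text{and}\quad t'y+s'=0 ,
\end{equation}
where the prime is the derivative in a local coordinate of $B$. For $B=\mathbb{P}^1$ and $L=\mathcal{O}(d)$, the sections $t,s$ are binary forms of degrees $d,2d$, and points are written $(x:z:y)=(cx:cz:c^dy)$.

\begin{lemma}\label{lem:double}
The scheme $C_{t,s}$ is finite and flat of degree $2$ over $B$. If it is smooth, it is a curve of genus $2g_B-1+d$. If $\operatorname{char}F\neq2$, $t=0$, and $s$ has $2d$ distinct geometric zeros, then it is smooth.
\end{lemma}

\begin{proof}
The direct image of the structure sheaf is $\mathcal{O}_B\oplus L^{-1}$, with local basis $1,y$. As $d\geq1$, we get $h^0(\mathcal{O}_{C_{t,s}})=1$, also after extension of the base field, so $C_{t,s}$ is geometrically connected; if it is smooth, it is geometrically integral. Its Euler characteristic is $(1-g_B)+(-d+1-g_B)$, which gives the genus. In the last situation \eqref{eq:jac} and the equation give $y=0$ and $s=s'=0$, that is, a multiple zero of $s$.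
\end{proof}

The next example has $g=3$ and $I=4$. It is the smallest case in which the factor $2$ supplied by Lemma~\ref{lem:norm} has to be combined with another factor $2$, and it contains the whole mechanism of the proof for even indices.

\begin{example}\label{ex:quartic}
Let $\operatorname{char}k\ne2$, let $\varepsilon\in\mathcal{O}^\times$ reduce to a nonsquare, and consider
\[
T:\ \pi w^2=z^4+\pi^2x^4,\qquad\qquad C:\ (y^2-\varepsilon z^2)^2=\pi z^4+\pi^3x^4 .
\]
Here $T$ is the double cover of $\mathbb{P}^1$ attached to $\mathcal{O}(2)$, a curve of genus one by Lemma~\ref{lem:double}, and $C$ is a plane quartic. It is smooth. Indeed, the $x$-derivative forces $x=0$ and the $y$-derivative forces $y(y^2-\varepsilon z^2)=0$; if $y^2=\varepsilon z^2$, the equation gives $z=y=0$, and if $y=0$ it gives $(\varepsilon^2-\pi)z^4=0$, so $z=0$. Thus $C$ has genus $3$, and a line cuts out a divisor of degree $4$. The formula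
\begin{equation}\label{eq:exw}
y^2-\varepsilon z^2=\pi w
\end{equation}
defines a morphism $C\to T$ of degree $2$. We claim that $4\mid ef$ whenever $C(F')\neq\emptyset$.

\emph{Step 1: a point of $T$ forces $2\mid e$.} If $e$ is odd, the valuations of $z^4$ and $\pi^2x^4$ are $4v'(z)$ and $2e+4v'(x)$; they are different, so the right side of the equation of $T$ is nonzero of even valuation, while $\pi w^2$ has odd valuation. So $e=2e'$, and if $f$ is even we are done.

\emph{Step 2: if $f$ is odd, then $e'$ is even.} Scale $(x,y,z)$ so that $\min(v'(z),v'(x)+e')=0$. The equation of $T$ gives $2(v'(w)+e')=v'(z^4+\pi^2x^4)\ge0$, with equality if $v'(z)>0$. Hence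
\[
v'(\pi w)=e'+(v'(w)+e')\ge e',\qquad\text{with equality if }v'(z)>0 .
\]
By Lemma~\ref{lem:norm} the left side of \eqref{eq:exw} has valuation $2\min(v'(y),v'(z))$. If $v'(z)=0$ this is at most $0<e'$, a contradiction. So $v'(z)>0$, and $e'=v'(\pi w)$ is even.

Hence $C$ has index $4$. With $\varepsilon=-1$ and $\pi=3$, the curve $(y^2+z^2)^2=3z^4+27x^4$ has genus $3$ and index $4$ over every field between $\mathbb{Q}$ and $\mathbb{Q}_3$, by Lemma~\ref{lem:index}(i).
\end{example}

Compare \eqref{eq:exw} with the conic. There the anisotropic form is equated with $\pi z^2$, which makes $e$ even. Here it is equated with $\pi w$, which at the relevant points has valuation $e/2$: on $T$ it behaves like a square root of $\pi$, although $F_v$ contains none. To generalize the example we need a genus one curve $T$ on a model of which $\pi$ has, locally and up to a unit, a $J$-th root; we need $T$ to be defined over a global field and to have a divisor of degree $J$ there; and we need places $v$ at which $K$ embeds in $F_v$. We begin with the last point.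

\section{Reduction to a global field}\label{sec:reduction}

Let $K$ be an IFG field. In characteristic $0$ put $F=\mathbb{Q}$. In characteristic $p$ the field $K$ has a separating transcendence basis $x_1,\dots,x_n$ over the perfect field $\mathbb{F}_p$, and $n\ge1$ because a finitely generated algebraic extension of $\mathbb{F}_p$ is finite; put $F=\mathbb{F}_p(x_1)$. In both cases $K$ is a finite separable extension of a field $F(z)=F(z_1,\dots,z_r)$ with $r\geq0$ and the $z_i$ algebraically independent over $F$. From now on $F$ denotes $\mathbb{Q}$ or $\mathbb{F}_p(x_1)$.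

Recall that a place $v$ of $F$ splits completely in a finite Galois extension $F_1/F$ if and only if $F_1$ has an $F$-embedding into $F_v$, that $v$ splits completely in a compositum if and only if it does so in each factor, and that infinitely many places split completely in $F_1$ by Chebotarev's theorem.

\begin{lemma}\label{lem:embed}
There is a finite Galois extension $F_1/F$ such that for every nonarchimedean place $v$ of $F$ that splits completely in $F_1$ there is an $F$-embedding $K\hookrightarrow F_v$.
\end{lemma}

\begin{proof}
The idea is to specialize $z$ to a point $a\in F^r$, so that the equation of $K$ has a root in $F_v$, and then to move $a$ slightly to a point with algebraically independent coordinates.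

Write $K=F(z)(\theta)$. After multiplying $\theta$ by a polynomial in $z$, its minimal polynomial $\Phi(Y;z)=Y^n+\Phi_1(z)Y^{n-1}+\dots+\Phi_n(z)$ has coefficients in $F[z]$. Its discriminant is a nonzero element of $F[z]$, so it does not vanish at some $a\in F^r$. Let $F_1$ be the splitting field of the separable polynomial $\Phi(Y;a)$, and let $v$ split completely in $F_1$. Then $\Phi(Y;a)$ has a simple root $\beta\in F_v$.

The coefficients $\Phi_i(y)$ are bounded for $y\in a+\mathcal{O}^r$. Replacing $\theta$ by $c\theta$ with $c\in F^\times$ replaces $\beta$ by $c\beta$ and $\Phi_i$ by $c^i\Phi_i$, so we may assume that $\beta\in\mathcal{O}$ and $\Phi(Y;y)\in\mathcal{O}[Y]$ for all such $y$. Since $\Phi(\beta;a)=0\ne\Phi'(\beta;a)$, we have $|\Phi(\beta;y)|<|\Phi'(\beta;y)|^2$ for $y$ close to $a$, and then $\Phi(Y;y)$ has a root in $\mathcal{O}$ by Hensel's lemma.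

As $F$ is countable and $F_v$ is not, there are $\epsilon_1,\dots,\epsilon_r\in F_v$ algebraically independent over $F$. Multiplying them by elements of $F^\times$ makes them as small as we like. Put $y_i=a_i+\epsilon_i$. The $y_i$ are algebraically independent over $F$, so $z_i\mapsto y_i$ embeds $F(z)$ in $F_v$, and sending $\theta$ to a root of $\Phi(Y;y)$ extends this to $K=F(z)[Y]/(\Phi)$.
\end{proof}

This lemma is where the finite generation of $K$ enters. What remains is a statement about $F$ alone. Since we cannot choose $v$ freely, it must hold for a set of places that meets every set of the kind in Lemma~\ref{lem:embed} in infinitely many places.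

\begin{proposition}\label{prop:global}
Let $g\ge0$ and $I\geq2$ with $I\mid 2g-2$. There are a finite Galois extension $F_2/F$ and a finite set $S_0$ of places of $F$, containing the archimedean ones, with the following property: for every place $v\notin S_0$ that splits completely in $F_2$ there is a curve $C^{(v)}$ over $F$ of genus $g$ with $I(C^{(v)})=I(C^{(v)}_{F_v})=I$.
\end{proposition}

For $g=0$ we have $I=2$, and Lemma~\ref{lem:conic} gives the proposition with $F_2=F$: since $F$ is dense in $F_v$, both $b$ and $\pi$ can be chosen in $F$. The case $g=1$ is Corollary~\ref{cor:genusone}, and the case $g\ge2$ follows from Propositions~\ref{prop:odd} and~\ref{prop:even}, because an odd divisor of $2g-2$ divides $g-1$.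

\begin{proof}[Proof of Theorem~\ref{thm:main} for $I\ge2$, assuming Proposition~\ref{prop:global}]
Let $\Sigma$ be the infinite set of places $v\notin S_0$ that split completely in $F_1F_2$. For $v\in\Sigma$, Lemma~\ref{lem:embed} gives $F\subset K\subset F_v$, and \eqref{eq:squeeze} shows that $C^{(v)}_K$ has index $I$. This proves existence and (b).

For (c), apply Lemma~\ref{lem:embed} to each $K_i$, and let $F_1$ be the compositum of the resulting extensions of $\mathbb{Q}$. For $v\in\Sigma$ all $K_i$ embed in $\mathbb{Q}_v$, and \eqref{eq:squeeze} applies to each of them.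

For (a), suppose that curves $C_1,\dots,C_i$ among the $C^{(v)}$, $v\in\Sigma$, have been chosen with pairwise non-isomorphic base changes to $K$. Outside a finite set of places, each $C_j$ extends to a smooth projective scheme over $\mathcal{O}_v$ whose special fiber is a curve of genus $g$. There are only finitely many places with residue field of bounded size, so by the Weil bound the special fiber has a rational point for almost all $v$, and the point lifts to $C_j(F_v)$ by Hensel's lemma. Choose $v\in\Sigma$ with $C_j(F_v)\ne\emptyset$ for all $j\le i$, and put $C_{i+1}=C^{(v)}$. An isomorphism $C_{i+1,K}\cong C_{j,K}$ would give, through $K\hookrightarrow F_v$, an isomorphism $C_{i+1,F_v}\cong C_{j,F_v}$ between a curve of index $I\geq2$ and a curve of index $1$.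
\end{proof}

\section{A genus one curve with a multiple fiber}\label{sec:local}

In this section $F_v$ is a nonarchimedean local field and $J\ge1$.

\subsection*{Torsors}
Let $E$ be an elliptic curve over a field $F_0$. An \emph{$E$-torsor} is a curve $T$ of genus one over $F_0$ with an action of $E$ that is simply transitive on geometric points. Isomorphism classes of torsors correspond bijectively to elements of $H^1(F_0,E)$: the torsor $T$ has the class $[T]$ of the cocycle $\xi$ if there is an $E$-equivariant isomorphism $\varphi\colon T_{F_0^s}\to E_{F_0^s}$ with
\begin{equation}\label{eq:twist}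
\varphi(\sigma P)=\sigma\varphi(P)+\xi_\sigma\qquad(\sigma\in G_{F_0},\ P\in T(F_0^s)).
\end{equation}
The class is zero if and only if $T(F_0)\neq\emptyset$, and it is compatible with extension of the base field.

\subsection*{The local data}
We want a torsor that has points only over ramified extensions, so we use a cocycle that is as ramified as possible. Fix:
\begin{itemize}
\item[(D1)] an elliptic curve $E$ over $F_v$ with good reduction, its smooth proper model $\mathcal{E}$ over $\mathcal{O}$, and a point $R\in E(F_v)=\mathcal{E}(\mathcal{O})$ of order $J$ whose reduction $\bar R\in\mathcal{E}(k)$ also has order $J$;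
\item[(D2)] a totally ramified cyclic extension $M/F_v$ of degree $J$, with group $\Gamma$ and an isomorphism $\chi\colon\Gamma\to\mathbb{Z}/J$.
\end{itemize}
View $\chi$ as a character of $G_{F_v}$. As $R$ is $F_v$-rational, $\sigma\mapsto\chi(\sigma)R$ is a cocycle; let $T_v$ be the $E$-torsor with this class. Let $\lambda$ be a uniformizer of $\mathcal{O}_M$. Total ramification means that $\mathcal{O}_M$ has residue field $k$ and $(\lambda)^J=(\pi)$.

Over $M$ the torsor becomes $E_M$, which has good reduction, and on the model $\mathcal{E}\times_{\mathcal{O}}\mathcal{O}_M$ the element $\pi$ has the $J$-th root $\lambda$ up to a unit. The next proposition shows that the ideal $(\lambda)$ survives the descent back to $F_v$.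

\begin{proposition}\label{prop:model}
There are a regular scheme $\mathcal{T}$, proper and flat over $\mathcal{O}$, with generic fiber $T_v$, and an invertible ideal $\mathcal{J}\subset\mathcal{O}_{\mathcal{T}}$ such that $\mathcal{J}^J=\pi\mathcal{O}_{\mathcal{T}}$, the closed subscheme $X$ defined by $\mathcal{J}$ is a curve of genus one over $k$, and $\deg\mathcal{J}|_X=0$.
\end{proposition}

\begin{proof}
Let $\mathcal{Y}=\mathcal{E}\times_{\mathcal{O}}\operatorname{Spec}\mathcal{O}_M$. Translation by a multiple of $R\in\mathcal{E}(\mathcal{O})$ is an $\mathcal{O}$-automorphism of $\mathcal{E}$, so we can let $\gamma\in\Gamma$ act on $\mathcal{Y}$ as the product of translation by $\chi(\gamma)R$ on $\mathcal{E}$ with $\operatorname{Spec}(\gamma^{-1})$ on $\operatorname{Spec}\mathcal{O}_M$. Since $\mathcal{Y}$ is projective over $\mathcal{O}$, every orbit lies in an affine open set, and the quotient $p\colon\mathcal{Y}\to\mathcal{T}=\mathcal{Y}/\Gamma$ exists.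

\emph{The action is free.} The inertia group of a point $\eta\in\mathcal{Y}$ consists of the $\gamma$ that fix $\eta$ and act trivially on its residue field. If $\eta$ lies in the generic fiber, its residue field contains $M$, on which $\gamma\ne1$ acts nontrivially. The remaining points lie in the subscheme $V(\lambda)=\mathcal{E}_k$. Since $\Gamma$ acts trivially on the residue field $k$ of $\mathcal{O}_M$, an element $\gamma$ acts on $\mathcal{E}_k$ as translation by $\chi(\gamma)\bar R$. For $\gamma\neq1$ this point is nonzero because $\bar R$ has order $J$, and translation by a nonzero point fixes no point with values in a field. So all inertia groups are trivial, and $p$ is a finite \'etale Galois cover with group $\Gamma$ \cite[V.2]{SGA1}.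

\emph{Properties of $\mathcal{T}$.} It is regular because it has an \'etale cover by the scheme $\mathcal{Y}$, which is smooth over $\mathcal{O}_M$ and hence regular. It is flat over $\mathcal{O}$ because $\mathcal{O}_{\mathcal{T}}\subset p_*\mathcal{O}_{\mathcal{Y}}$ is torsion free. It is of finite type, since the invariants of a finite group acting on a finitely generated algebra over a noetherian ring form a finitely generated algebra. It is separated, since its diagonal is the image of the diagonal of $\mathcal{Y}$ under the finite map $p\times p$. It is universally closed, being the image of a proper $\mathcal{O}$-scheme.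

\emph{The generic fiber.} It is $E_M/\Gamma$, the curve over $F_v$ obtained from $E_M$ by Galois descent; the action of $E$ commutes with $\Gamma$ and descends, so $E_M/\Gamma$ is an $E$-torsor. An $F_v^s$-point of the $F_v$-scheme $E_M$ is a pair $(Q,j)$ with $Q\in E(F_v^s)$ and $j\colon M\to F_v^s$ an $F_v$-embedding, and $\gamma(Q,j)=(Q+\chi(\gamma)R,\,j\circ\gamma^{-1})$. Every $\Gamma$-orbit contains exactly one pair $(Q,j_0)$ with $j_0$ the inclusion; let $\varphi$ send the orbit to $Q$. For $\sigma\in G_{F_v}$ with image $\gamma\in\Gamma$, the pair $\sigma(Q,j_0)=(\sigma Q,j_0\circ\gamma)$ lies in the orbit of $(\sigma Q+\chi(\sigma)R,j_0)$. This is \eqref{eq:twist} with $\xi_\sigma=\chi(\sigma)R$, so $E_M/\Gamma\cong T_v$.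

\emph{The ideal.} The ideal $\lambda\mathcal{O}_{\mathcal{Y}}$ is invertible and $\Gamma$-stable. By descent along the Galois cover $p$ it is the pullback of an invertible ideal $\mathcal{J}$ of $\mathcal{O}_{\mathcal{T}}$. The ideals $\mathcal{J}^J$ and $\pi\mathcal{O}_{\mathcal{T}}$ have the same pullback, so they are equal. The preimage of $X=V(\mathcal{J})$ is $\mathcal{E}_k$, and $\mathcal{E}_k\to X$ is again a Galois cover with group $\Gamma$; thus $X$ is the elliptic curve $\mathcal{E}_k/\langle\bar R\rangle$. Finally $(\mathcal{J}|_X)^{J}$ is the restriction of the free module $\pi\mathcal{O}_{\mathcal{T}}$, so $J\deg\mathcal{J}|_X=0$.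
\end{proof}

Thus the special fiber of $\mathcal{T}$ is $X$ with multiplicity $J$. The order of $\bar R$ matters: if $\chi(\gamma)\bar R=0$ for some $\gamma\ne1$, then $\gamma$ acts trivially on $\mathcal{E}_k$ and $p$ is not \'etale. Ramification matters as well: if $J$ is prime to $\operatorname{char}k$, an unramified character $\chi$ gives the trivial torsor, by Lemma~\ref{lem:unram} below.

\begin{example}\label{ex:model}
The curve $T$ of Example~\ref{ex:quartic} is the torsor $T_v$ for $J=2$, $M=F_v(\lambda)$ with $\lambda^2=\pi$, and $E\colon\tilde w^2=\tilde x^4+z^4$ with origin $(\tilde x:z:\tilde w)=(1:0:1)$. The map $\varphi(x:z:w)=(\lambda x:z:\lambda w)$ satisfies $\varphi(\sigma P)=\rho^{\chi(\sigma)}(\sigma\varphi(P))$, where $\rho(\tilde x:z:\tilde w)=(-\tilde x:z:-\tilde w)$. A fixed point of $\rho$ with $z\ne0$ has $\tilde x=\tilde w=0$, one with $z=0$ has $\tilde w=0$, and neither lies on $E$; the same holds over $k$. An automorphism $Q\mapsto uQ+c$ with $u\neq1$ has a geometric fixed point, since the isogeny $1-u$ is surjective. So $\rho$ is translation by $R=(1:0:-1)$.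
\end{example}

The model yields two tools. The first controls valuations at points. For a line bundle $\mathcal{M}$ on $\mathcal{T}$ we write $\mathcal{M}\mathcal{J}^i=\mathcal{M}\otimes\mathcal{J}^i\subset\mathcal{M}$.

\begin{lemma}\label{lem:points}
Let $F'/F_v$ be finite and $P\in T_v(F')$. Extend $P$ to $\operatorname{Spec}\mathcal{O}'\to\mathcal{T}$, and let $x\in X$ be the image of the closed point.
\begin{itemize}
\item[(i)] $J\mid e$. In particular $J\mid I(T_v)$.
\item[(ii)] Let $\mathcal{M}$ be a line bundle on $\mathcal{T}$ and $u\in H^0(\mathcal{T},\mathcal{M}\mathcal{J})$. Regard $u$ as a section of $\mathcal{M}$ and, after trivializing $P^*\mathcal{M}$, its value $u(P)$ as an element of $\mathcal{O}'$. Then $v'(u(P))\geq e/J$, with equality if the image of $u$ in $H^0(X,\mathcal{M}\mathcal{J}|_X)$ does not vanish at $x$.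
\end{itemize}
\end{lemma}

\begin{proof}
The extension exists by properness, and it factors through the local ring $\mathcal{O}_{\mathcal{T},x}$. Let $\varpi$ generate $\mathcal{J}$ in this ring. Then $\varpi^J$ is $\pi$ times a unit, so $J\,v'(\varpi(P))=e$, which gives (i). Write $u=u_1\varpi\mu$ with $\mu$ a generator of $\mathcal{M}_x$ and $u_1\in\mathcal{O}_{\mathcal{T},x}$. Then $v'(u(P))=v'(u_1(P))+e/J$, and $u_1$ is a unit if the image of $u$ does not vanish at $x$.
\end{proof}

The second tool lets us lift sections from $X$ to $\mathcal{T}$.

\begin{lemma}\label{lem:coh}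
Let $\mathcal{M}$ be a line bundle on $\mathcal{T}$.
\begin{itemize}
\item[(i)] $\deg\mathcal{M}|_{T_v}=J\deg\mathcal{M}|_X$.
\item[(ii)] If $\deg\mathcal{M}|_X>0$, then $H^1(\mathcal{T},\mathcal{M})=0$ and $H^0(\mathcal{T},\mathcal{M})\to H^0(X,\mathcal{M}|_X)$ is surjective.
\end{itemize}
\end{lemma}

\begin{proof}
The sheaf $\mathcal{M}|_{\mathcal{T}_k}=\mathcal{M}/\mathcal{M}\mathcal{J}^J$ is filtered by the images of the $\mathcal{M}\mathcal{J}^i$, with graded pieces $\mathcal{M}\mathcal{J}^i|_X$ for $0\le i<J$. These are line bundles on $X$ of degree $\deg\mathcal{M}|_X$, because $\deg\mathcal{J}|_X=0$. As $X$ has genus one, the Euler characteristic of $\mathcal{M}|_{\mathcal{T}_k}$ is $J\deg\mathcal{M}|_X$. By flatness and properness it equals the Euler characteristic of $\mathcal{M}|_{T_v}$, which is $\deg\mathcal{M}|_{T_v}$. This proves (i).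

In (ii) no graded piece has $H^1$, so $H^1(\mathcal{T}_k,\mathcal{M}|_{\mathcal{T}_k})=0$. The sequence $0\to\mathcal{M}\xrightarrow{\pi}\mathcal{M}\to\mathcal{M}|_{\mathcal{T}_k}\to0$ shows that $H^1(\mathcal{T},\mathcal{M})=\pi H^1(\mathcal{T},\mathcal{M})$, and this module is finitely generated over $\mathcal{O}$, so it vanishes by Nakayama's lemma. The same applies to $\mathcal{M}\mathcal{J}$, whose restriction to $X$ has the same degree, and $H^1(\mathcal{T},\mathcal{M}\mathcal{J})=0$ gives the surjectivity.
\end{proof}

\section{A global torsor with a divisor of degree $J$}\label{sec:global}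

\begin{proposition}\label{prop:torsor}
Let $F$ be $\mathbb{Q}$ or $\mathbb{F}_p(x_1)$ and $J\ge1$. There are an elliptic curve $E$ over $F$, a finite Galois extension $F_2/F$, and a finite set $S_0$ of places containing the archimedean ones, such that for every $v\notin S_0$ splitting completely in $F_2$ there exist $R,M,\chi$ satisfying \textup{(D1)} and \textup{(D2)} for $E_{F_v}$, and an $E$-torsor $T$ over $F$ that has a divisor of degree $J$ and satisfies $T_{F_v}\cong T_v$.
\end{proposition}

With Lemma~\ref{lem:points}(i) we get $J\mid I(T_{F_v})\mid I(T)\mid J$, which is the case $g=1$ of Proposition~\ref{prop:global}: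

\begin{corollary}\label{cor:genusone}
The torsor $T$ of Proposition~\ref{prop:torsor} satisfies $I(T)=I(T_{F_v})=J$.
\end{corollary}

The difficulty in Proposition~\ref{prop:torsor} is the divisor. There is one cheap source of divisors on a torsor.

\begin{lemma}\label{lem:cheap}
Let $E$ be an elliptic curve over a field $F_0$.
\begin{itemize}
\item[(i)] If $A\subset E(F_0^s)$ is a finite $G_{F_0}$-stable subgroup and $[T]$ comes from $H^1(F_0,A)$, then $T$ has an effective divisor of degree $\#A$.
\item[(ii)] If $[T]=[T']+[T'']$ and $T',T''$ have divisors of degrees $n',n''$, then $T$ has a divisor of degree $n'n''$.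
\end{itemize}
\end{lemma}

\begin{proof}
(i) If $\xi$ in \eqref{eq:twist} has values in $A$, the set $\varphi^{-1}(A)\subset T(F_0^s)$ is Galois stable, so it is the set of geometric points of a divisor of degree $\#A$. (ii) Choose $\varphi',\varphi'',\varphi$ with cocycles $\xi',\xi'',\xi'+\xi''$. The morphism $(P',P'')\mapsto\varphi^{-1}(\varphi'(P')+\varphi''(P''))$ is Galois equivariant, so it descends to a morphism $T'\times T''\to T$ over $F_0$. For closed points $P',P''$ the finite scheme $P'\times P''$ has degree $\deg P'\cdot\deg P''$; extending bilinearly gives a zero-cycle of degree $n'n''$ on $T'\times T''$, and pushforward to $T$ preserves the degree.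
\end{proof}

Write $J=J'q$, where in characteristic $p$ the integer $q$ is a power of $p$ and $p\nmid J'$, and in characteristic $0$ we put $J'=J$, $q=1$. By (ii) the two factors can be treated separately. For the $p$-part, an ordinary curve has $\#E(F^s)[q]\le q$, so (i) is exactly good enough. For the other part, the group $E[J']$ has $J'^2$ elements and its cyclic subgroups need not be Galois stable, so (i) gives only $J'^2$. There is, however, a Galois-invariant divisor \emph{class} of degree $J'$, and the obstruction to representing it by a divisor lies in $\operatorname{Br}F$. We kill the obstruction by arranging that the torsor has points over all completions except $F_v$, and the extension $F_2$ is chosen to make this possible.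

\subsection*{The curve $E$, the set $S_0$ and the field $F_2$}
In characteristic $0$ let $E$ be any elliptic curve over $\mathbb{Q}$. In characteristic $p$ let $E=E_0\times_{\mathbb{F}_p}F$ with $E_0$ an ordinary elliptic curve over $\mathbb{F}_p$, that is, $E_0(\overline{\mathbb{F}}_p)[p^n]\cong\mathbb{Z}/p^n$ for all $n$. Such an $E_0$ exists: every $j\in\mathbb{F}_p$ is the $j$-invariant of a curve over $\mathbb{F}_p$; for $p=2,3$ only $j=0$ is supersingular, and for $p\ge5$ there are at most $\lfloor p/12\rfloor+2<p$ supersingular $j$-invariants \cite[V.4.1]{AEC}. Put
\[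
A'=E(F^s)[J']\cong(\mathbb{Z}/J')^2,\qquad A''=E(F^s)[q].
\]
In characteristic $p$ the torsion points of $E_0$ over any field have coordinates algebraic over $\mathbb{F}_p$, so $A''=E_0(\overline{\mathbb{F}}_p)[q]\cong\mathbb{Z}/q$. A supersingular curve would have $A''=0$, and (D1) could not hold for $q>1$.

Let $S_0$ be a finite nonempty set of places containing the archimedean places, the places of bad reduction of $E$, and the places dividing $J'$. For a finite set $S\supset S_0$, let $G_S$ be the Galois group of the maximal extension of $F$ in $F^s$ unramified outside $S$. For $w\notin S_0$ the inertia group $I_w$ acts trivially on $A'$, since reduction at a place of good reduction is injective on torsion of order prime to the residue characteristic. So $A'$ is a $G_S$-module, and inflation identifies $H^1(G_S,A')$ with a subgroup of $H^1(F,A')$. The Weil pairing $A'\times A'\to\mu_{J'}$ is perfect, alternating and Galois equivariant; in particular $\mu_{J'}\subset F(A')$.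

\begin{lemma}\label{lem:finite}
The group $H^1(G_{S_0},A')$ is finite.
\end{lemma}

\begin{proof}
Let $L=F(A')$. The kernel of restriction to $L$ is the finite group $H^1(\operatorname{Gal}(L/F),A')$. Over $L$ we have $A'\cong\mu_{J'}^2$, so it suffices to bound the classes in $H^1(L,\mu_{J'})=L^\times/L^{\times J'}$ that are unramified outside the set $S_L$ of places above $S_0$. If $\alpha\in L^\times$ represents such a class, then at each $w\notin S_L$ it becomes a $J'$-th power in an unramified extension of $L_w$, so $J'\mid w(\alpha)$. Thus $(\alpha)=\mathfrak{a}^{J'}$ for a fractional ideal $\mathfrak{a}$ of the ring $\mathcal{O}_{L,S_L}$ of $S_L$-integers. The map sending $\alpha$ to the class of $\mathfrak{a}$ goes to the class group of $\mathcal{O}_{L,S_L}$, which is finite as $S_L$ is nonempty and contains the archimedean places, and its kernel is a quotient of $\mathcal{O}_{L,S_L}^\times/(\mathcal{O}_{L,S_L}^{\times})^{J'}$, which is finite as the unit group is finitely generated.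
\end{proof}

Every cohomology class restricts to zero over some finite separable extension. So there is a finite Galois extension $F_2/F$ such that $G_{F_2}$ acts trivially on $A'$ and $A''$, and all elements of $H^1(G_{S_0},A')$ restrict to zero in $H^1(F_2,A')$. Fix $v\notin S_0$ splitting completely in $F_2$, so that $F_2\subset F_v$; then $A',A''\subset E(F_v)$ and $\mu_{J'}\subset F_v$.

\subsection*{The local data at $v$}
Let $R=R'+R''$ with $R'\in A'$ of order $J'$ and $R''$ a generator of $A''$. Then $R$ has order $J$. So does its reduction. In characteristic $0$ this holds because $v\nmid J$. In characteristic $p$, the algebraic closure of $\mathbb{F}_p$ in $F_v$ maps isomorphically onto $k$; identifying the two, $R$ lies in $E_0(k)\subset E_0(F_v)$, the model is $\mathcal{E}=E_0\times_{\mathbb{F}_p}\mathcal{O}$, and reduction is the identity on $E_0(k)$. This is (D1).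

By local class field theory, a continuous surjective character $F_v^\times\to\mathbb{Z}/J$ corresponds to a cyclic extension $M/F_v$ of degree $J$ with an isomorphism $\chi\colon\operatorname{Gal}(M/F_v)\to\mathbb{Z}/J$, and the inertia group is the image of $\mathcal{O}^\times$. So for (D2) it suffices to find a continuous character of $\mathcal{O}^\times$ of order $J$ and to extend it by $0$ on $\pi$. As $v\nmid J'$, the group $\mu_{J'}\subset\mathcal{O}^\times$ injects into the cyclic group $k^\times$, so $k^\times$ has a character of order $J'$. In characteristic $p$ with $q>1$, write $\mathcal{O}^\times=k^\times\times U^1$ with $U^n=1+\pi^n\mathcal{O}$. Since $(1+a)^{p^i}=1+a^{p^i}$, the finite abelian group $U^1/U^q$ is killed by $q$, and $1+\pi$ has order exactly $q$ in it. So it has a cyclic direct factor of order $q$, hence a character of order $q$. The product of the two characters has order $J$.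

The cocycles $\sigma\mapsto\chi(\sigma)R'$ and $\sigma\mapsto\chi(\sigma)R''$ define classes
\[
c'\in H^1(F_v,A'),\qquad c''\in H^1(F_v,A''),
\]
and their images in $H^1(F_v,E)$ add up to $[T_v]$.

\subsection*{The $p$-part}
In characteristic $p$ there is no obstruction to globalizing $c''$: Artin--Schreier theory describes $H^1$ as a quotient of a vector space, to which approximation applies.

\begin{lemma}\label{lem:AS}
Let $\operatorname{char}F=p$ and let $V$ be a finite $G_F$-module of $p$-power order. Then $H^1(F,V)\to H^1(F_v,V)$ is surjective.
\end{lemma}

\begin{proof}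
First let $pV=0$. Tensoring the sequence $0\to\mathbb{F}_p\to F^s\xrightarrow{a\mapsto a^p-a}F^s\to0$ with $V$ over $\mathbb{F}_p$ gives an exact sequence of $G_F$-modules
\[
0\to V\to V\otimes F^s\xrightarrow{\ \phi-1\ }V\otimes F^s\to0,\qquad\phi(x\otimes a)=x\otimes a^p .
\]
The action of $G_F$ on the $F^s$-vector space $V\otimes F^s$ is semilinear, so by Galois descent $V\otimes F^s=W\otimes_FF^s$ with $W=(V\otimes F^s)^{G_F}$ finite-dimensional over $F$. As $H^i(F,F^s)=0$ for $i>0$, we obtain
\[
H^1(F,V)=W/(\phi-1)W,\qquad H^2(F,V)=0 .
\]
In the same way $H^1(F_v,V)=W_v/(\phi-1)W_v$ with $W_v=(W\otimes_FF_v^s)^{G_{F_v}}=W\otimes_FF_v$, and restriction is induced by $W\subset W_v$. If $e_1,\dots,e_n$ is a basis of $W$, then $\phi(\sum a_ie_i)=\sum a_i^p\phi(e_i)$, so in the maximum norm $|\phi(x)|\le B|x|^p$ for a constant $B$. If $B|x|^{p-1}\le1/2$, then $|\phi^n(x)|\le2^{-n}|x|$, and $x=(\phi-1)\bigl(-\sum_{n\ge0}\phi^n(x)\bigr)$. So the subgroup $(\phi-1)W_v$ is open. Since $W$ is dense in $W_v$, it meets every coset.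

In general we use induction on the exponent of $V$, with the sequence $0\to V[p]\to V\xrightarrow{p}pV\to0$. Let $c\in H^1(F_v,V)$. Its image in $H^1(F_v,pV)$ lifts to $H^1(F,pV)$ by induction, and further to some $\zeta\in H^1(F,V)$ because $H^2(F,V[p])=0$. Then $c-\zeta_v$ comes from $H^1(F_v,V[p])$, and hence from $H^1(F,V[p])$ by the first case.
\end{proof}

Let $T''$ be the $E$-torsor defined by a class in $H^1(F,A'')$ that restricts to $c''$; if $q=1$ this is $E$. By Lemma~\ref{lem:cheap}(i) it has a divisor of degree $q$.

\subsection*{The prime-to-$p$ part: a class with prescribed local behavior}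
For $w\notin S_0$ let $F_w^{\mathrm{ur}}$ be the maximal unramified extension of $F_w$, and let
\[
H^1_{\mathrm{ur}}(F_w,A')=H^1(\operatorname{Gal}(F_w^{\mathrm{ur}}/F_w),A')=\ker\bigl(H^1(F_w,A')\to\operatorname{Hom}(I_w,A')\bigr)
\]
be the subgroup of unramified classes. Such classes are invisible in $H^1(F_w,E)$. This is Lang's theorem combined with Hensel's lemma.

\begin{lemma}\label{lem:unram}
Let $E$ be an elliptic curve with good reduction over a nonarchimedean local field $F_w$ with residue field $k_w$, and let $n$ be prime to $\operatorname{char}k_w$. Then $H^1_{\mathrm{ur}}(F_w,E[n])$ maps to zero in $H^1(F_w,E)$.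
\end{lemma}

\begin{proof}
Let $\xi$ be a cocycle on $\operatorname{Gal}(F_w^{\mathrm{ur}}/F_w)$; it is determined by its value $a\in E[n]$ at the Frobenius element $\operatorname{Fr}$. On the special fiber, the endomorphism $\operatorname{Fr}-1$ has the finite kernel $\mathcal{E}(k_w)$, so it is surjective on $\mathcal{E}(\overline{k}_w)$. Choose $\bar P$ with $\operatorname{Fr}\bar P-\bar P=\bar a$. Then $n\bar P$ is fixed by $\operatorname{Fr}$, so it lies in $\mathcal{E}(k_w)$ and lifts to some $Q\in\mathcal{E}(\mathcal{O}_w)$ by Hensel's lemma. Multiplication by $n$ on $\mathcal{E}$ is finite \'etale, so $\bar P$ lifts to $P\in E(F_w^{\mathrm{ur}})$ with $nP=Q$. The cocycle $\sigma\mapsto\sigma P-P$ has values in $E[n]$, and its value at $\operatorname{Fr}$ reduces to $\bar a$, hence equals $a$. So $\xi$ is the coboundary of $P$.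
\end{proof}

It therefore suffices to match $c'$ up to an unramified class, and this freedom is what makes the global class exist. We recall the duality theorems. For each place $w$, cup product and the Weil pairing give the local Tate pairing
\[
H^1(F_w,A')\times H^1(F_w,A')\to H^2(F_w,\mu_{J'})\subset\operatorname{Br}F_w\xrightarrow{\ \operatorname{inv}_w\ }\mathbb{Q}/\mathbb{Z},
\]
a perfect pairing of finite groups. It is symmetric, because the Weil pairing and the cup product in degree $1$ are both antisymmetric. For $w\notin S_0$ the subgroup $H^1_{\mathrm{ur}}(F_w,A')$ is its own annihilator \cite[7.2.15]{NSW}. For finite $S\supset S_0$, equip $H=\bigoplus_{w\in S}H^1(F_w,A')$ with the sum of the local pairings. Since $\#A'$ is an $S$-unit and prime to $\operatorname{char}F$, the Poitou--Tate sequence \cite[8.6.10]{NSW} is available, and its exactness at the term $H$ says that the image of $H^1(G_S,A')$ in $H$ is its own annihilator.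

\begin{lemma}\label{lem:xi}
There is a class $\xi\in H^1(F,A')$ such that $\xi_w=0$ for $w\in S_0$, $\xi_w$ is unramified for $w\notin S_0\cup\{v\}$, and $\xi_v-c'$ is unramified.
\end{lemma}

\begin{proof}
Let $S=S_0\cup\{v\}$, let $\Lambda\subset H$ be the image of $H^1(G_S,A')$, and let $U\subset H$ be the subgroup with $v$-component in $H^1_{\mathrm{ur}}(F_v,A')$ and all other components zero. Let $\tilde c\in H$ have $v$-component $c'$ and all other components zero. We must show $\tilde c\in\Lambda+U$; the condition outside $S$ holds for every element of $H^1(G_S,A')$. Since the pairing on the finite group $H$ is perfect and $\Lambda^\perp=\Lambda$,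
\[
\Lambda+U=\bigl((\Lambda+U)^\perp\bigr)^{\perp}=(\Lambda\cap U^\perp)^\perp ,
\]
and $U^\perp$ consists of the elements of $H$ whose $v$-component is unramified.

Let $\eta\in H^1(G_S,A')$ be unramified at $v$. The kernel $N$ of $G_S\to G_{S_0}$ is topologically generated by the inertia groups above $v$, which are conjugate in $G_S$, and it acts trivially on $A'$. The restriction of $\eta$ to $N$ is a homomorphism $N\to A'$ with $\eta(\sigma\tau\sigma^{-1})=\sigma\eta(\tau)$ that vanishes on one inertia group, hence on all of them, hence on $N$. By inflation--restriction $\eta\in H^1(G_{S_0},A')$. Then $\eta$ restricts to zero over $F_2\subset F_v$, so $\eta_v=0$. Thus every element of $\Lambda\cap U^\perp$ has $v$-component zero and is orthogonal to $\tilde c$.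
\end{proof}

The last step is the only use of the condition that $F_2$ kills $H^1(G_{S_0},A')$. Without it, the argument shows that $\xi$ exists exactly when $c'$ is orthogonal to $\eta_v$ for all $\eta\in H^1(G_{S_0},A')$.

\subsection*{The prime-to-$p$ part: the divisor}
Let $T'$ be the $E$-torsor defined by $\xi$. By Lemmas~\ref{lem:xi} and~\ref{lem:unram}, $T'(F_w)\neq\emptyset$ for all $w\ne v$, and $[T'_{F_v}]$ is the image of $c'$.

For a curve $B$ over a field $F_0$ the Hochschild--Serre spectral sequence gives an exact sequence, functorial in $F_0$,
\[
0\to\operatorname{Pic}B\to\operatorname{Pic}(B_{F_0^s})^{G_{F_0}}\to\operatorname{Br}F_0\to\operatorname{Br}B ;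
\]
if $B(F_0)\ne\emptyset$, evaluation at a point shows that the last map is injective. For the global field $F$, the map $\operatorname{Br}F\to\bigoplus_w\operatorname{Br}F_w$ is injective, each $\operatorname{inv}_w$ is injective, and $\sum_w\operatorname{inv}_w\beta_w=0$ for $\beta\in\operatorname{Br}F$.

Let $\varphi$ be as in \eqref{eq:twist} for $T'$, with $\xi_\sigma\in A'$, and let $D$ be the divisor $J'\cdot\varphi^{-1}(O)$ on $T'_{F^s}$. Then $\sigma D=J'\cdot\varphi^{-1}(\xi_\sigma)$. On $E$ the divisor $J'\cdot(Q)-J'\cdot(O)$ is principal when $J'Q=O$, so $\sigma D\sim D$, and the class of $D$ is Galois invariant. Let $\beta\in\operatorname{Br}F$ be its image. For $w\ne v$, the element $\beta_w$ lies in the kernel of the injective map $\operatorname{Br}F_w\to\operatorname{Br}T'_{F_w}$, so $\beta_w=0$. Then $\operatorname{inv}_v\beta_v=0$ as well, and $\beta=0$. Hence $T'$ has a line bundle, and so a divisor, of degree $J'$.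

\begin{proof}[End of the proof of Proposition~\ref{prop:torsor}]
Let $T$ be the torsor with class $[T']+[T'']$. By Lemma~\ref{lem:cheap}(ii) it has a divisor of degree $J'q=J$. Its class at $v$ is the sum of the images of $c'$ and $c''$, which is $[T_v]$.
\end{proof}

\section{Indices dividing $g-1$}\label{sec:odd}

A curve $C$ with a morphism to $T$ has index divisible by $I(T)=J$, and a curve with a morphism of degree $J$ to $\mathbb{P}^1$ has index dividing $J$. A fiber product $T\times_{\mathbb{P}^1}\mathbb{P}^1$ along a map $T\to\mathbb{P}^1$ of degree $J$ has both properties, and the degree of the second map $\mathbb{P}^1\to\mathbb{P}^1$ is free to adjust the genus.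

\begin{proposition}\label{prop:odd}
Proposition~\ref{prop:global} holds if $g\ge2$, $I\ge2$ and $I\mid g-1$.
\end{proposition}

\begin{proof}
Put $J=I$ and $n=1+(g-1)/J\ge2$. Take $F_2,S_0,v,T$ from Proposition~\ref{prop:torsor}, and let $L$ be a line bundle of degree $J$ on $T$. As $J\ge2$, it is base point free with $h^0(L)=J$. Let $\Omega$ be an algebraic closure of $F$.

\emph{A generically \'etale map $\varphi\colon T\to\mathbb{P}^1$ with $\varphi^*\mathcal{O}(1)=L$.} Fix $0\ne a_0\in H^0(T,L)$, with zero divisor $D_0$ on $T_\Omega$. For each point of $D_0$, the sections vanishing there form a proper subspace of $H^0(T_\Omega,L)$. In characteristic $p$ consider also the sections $a$ with $a/a_0=h^p$ for some $h\in\Omega(T)$. They form a subspace, since $\Omega$ is perfect. The condition $p\operatorname{div}h+D_0\ge0$ is equivalent to $\operatorname{div}h+\lfloor D_0/p\rfloor\ge0$, so $h\mapsto h^pa_0$ is a $p$-semilinear bijection from $H^0(T_\Omega,\mathcal{O}(\lfloor D_0/p\rfloor))$ onto this subspace. The divisor $\lfloor D_0/p\rfloor$ is effective of degree at most $J/p$, so the dimension is at most $\max(1,J/p)<J$. As $F$ is infinite, there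 is $a_1\in H^0(T,L)$ outside all these subspaces. Then $\varphi=(a_0:a_1)$ is a morphism with $\varphi^*\mathcal{O}(1)=L$, of degree $J$. It is generically \'etale: in characteristic $p$, the extension $\Omega(T)/\Omega(h_1)$ is separable for every $h_1\notin\Omega(T)^p$, in particular for $h_1=a_1/a_0$.

\emph{A map $\psi\colon\mathbb{P}^1\to\mathbb{P}^1$ of degree $n$ whose branch locus avoids that of $\varphi$.} The map $\psi_0(x)=x^n+x$ has degree $n$ and is generically \'etale, since $nx^{n-1}+1\neq0$. Let $B_\varphi,B_{\psi_0}\subset\mathbb{P}^1(\Omega)$ be the finite branch loci. For points $\beta_1\in B_{\psi_0}$, $\beta_2\in B_\varphi$ represented by vectors $b_1,b_2\in\Omega^2$, the condition $\alpha\beta_1=\beta_2$ on an invertible matrix $\alpha$ reads $\det(\alpha b_1,b_2)=0$, a nontrivial linear equation in the entries. So there is a matrix $\alpha$ over $F$ with $\det\alpha\neq0$ that satisfies none of these equations. Put $\psi=\alpha\circ\psi_0$.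

\emph{The curve.} Let $C=T\times_{\varphi,\mathbb{P}^1,\psi}\mathbb{P}^1$. Over the complement of $B_\varphi$ the projection $C\to\mathbb{P}^1$ to the second factor is \'etale, and over the complement of the branch locus of $\psi$ the projection $C\to T$ is \'etale. These two open sets cover $\mathbb{P}^1$, so $C$ is smooth of dimension one. It is the preimage of the diagonal under the flat map $\varphi\times\psi\colon T\times\mathbb{P}^1\to\mathbb{P}^1\times\mathbb{P}^1$. The diagonal is a divisor with line bundle $\mathcal{O}(1)\boxtimes\mathcal{O}(1)$, so there is an exact sequence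
\[
0\to L^{-1}\boxtimes\mathcal{O}(-n)\to\mathcal{O}_{T\times\mathbb{P}^1}\to\mathcal{O}_C\to0 .
\]
Since $H^0(T,L^{-1})=0$ and $H^0(\mathbb{P}^1,\mathcal{O}(-n))=0$, the K\"unneth formula shows that the first sheaf has no $H^0$ and no $H^1$. Hence $h^0(\mathcal{O}_C)=1$, also over $\Omega$, and $C$ is a curve. Euler characteristics are multiplicative, so that of $\mathcal{O}_C$ is $0\cdot1-(-J)(1-n)=-J(n-1)$, and $C$ has genus $1+J(n-1)=g$.

\emph{The index.} The projection $C\to\mathbb{P}^1$ is a base change of $\varphi$, of degree $J$, so $I(C)\mid J$ by Lemma~\ref{lem:index}(iii). By Corollary~\ref{cor:genusone} and Lemma~\ref{lem:index}(ii), $J=I(T_{F_v})\mid I(C_{F_v})$. Hence $I(C)=I(C_{F_v})=J$.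
\end{proof}

\section{Even indices}\label{sec:even}

For $g\geq2$, the divisors of $2g-2$ that do not divide $g-1$ are those containing the same power of $2$ as $2g-2$. The fiber products of Section~\ref{sec:odd} do not reach them, since their index $J$ divides $g-1=J(n-1)$. Nor can a double cover $C_{t,s}\to T$ of genus $g$ inherit such an index from $T$: the line bundle $L$ has degree $g-1$, so $I(T)\mid g-1$. The last factor $2$ must be produced by the equation of the cover, as in Example~\ref{ex:quartic}. The plan is to prescribe $(t,s)$ modulo $\pi^2$ so that the valuation argument works, and then to choose $(t,s)$ over $F$ in the prescribed class with $C_{t,s}$ smooth. For this we need to know that smoothness is generic.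

\begin{lemma}\label{lem:generic}
Let $T$ be a curve of genus one over a field $F_0$ and $L$ a line bundle on $T$ of degree $d\ge1$. There is a nonzero polynomial function $\Delta$ on $H^0(T,L)\times H^0(T,L^2)$ such that $C_{t,s}$ is smooth whenever $\Delta(t,s)\ne0$.
\end{lemma}

\begin{proof}
Let $\mathbb{A}$ be the affine space of pairs $(t,s)$. The universal family $\mathcal{C}\to\mathbb{A}$ is finite and flat over $T\times\mathbb{A}$, hence proper and flat over $\mathbb{A}$. The locus in $\mathcal{C}$ where the family is not smooth is closed, its image in $\mathbb{A}$ is closed, and the complement of the image is the set of points with smooth fiber. So it suffices to find one smooth $C_{t,s}$ over an algebraic closure $\Omega$.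

A line bundle of degree $n\ge1$ on $T_\Omega$ has a section with $n$ distinct zeros. Indeed, choose an origin; the zero divisors of sections are the divisors $(x_1)+\dots+(x_n)$ with $x_1+\dots+x_n=c$ for a fixed point $c$. In the irreducible variety of tuples $(x_1,\dots,x_{n-1})$, the conditions $x_i=x_j$ and $x_i=x_n$, the latter meaning $2x_i+\sum_{j\ne i,\,j<n}x_j=c$, define proper closed subsets, because multiplication by $2$ is nonconstant.

If $\operatorname{char}\Omega\neq2$, take $t=0$ and $s$ with $2d$ distinct zeros, and apply Lemma~\ref{lem:double}. If $\operatorname{char}\Omega=2$, take $t$ with distinct zeros $x_1,\dots,x_d$ and $s_1$ vanishing at no $x_i$, which is possible as $L^2$ has degree $2d\ge2$. Let $s=cs_1$ with $c\in\Omega^\times$. By \eqref{eq:jac} a singular point lies over some $x_i$ and satisfies $y^2=cs_1(x_i)$ and $t'(x_i)y=cs_1'(x_i)$. Squaring the second equation and dividing by $c$ gives $t'(x_i)^2s_1(x_i)=c\,s_1'(x_i)^2$. The left side is nonzero, so this excludes at most one $c$ for each $i$.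
\end{proof}

\begin{proposition}\label{prop:even}
Proposition~\ref{prop:global} holds if $g\ge2$ and $I$ is even.
\end{proposition}

\begin{proof}
Let $I=2J$. Then $J\mid g-1$; put $m=(g-1)/J\ge1$. Take $F_2,S_0,v,T$ from Proposition~\ref{prop:torsor} for this $J$, and let $\mathcal{T},\mathcal{J},X$ be as in Proposition~\ref{prop:model}. Let $L$ be a line bundle of degree $Jm=g-1$ on $T$. By Lemma~\ref{lem:double}, a smooth $C_{t,s}$ is a curve of genus $g$, and $I(C_{t,s})\mid2J$ by Lemma~\ref{lem:index}(iii).

\emph{The local choice.} Write $L_{F_v}=\mathcal{O}(D)$. The closure of $D$ in the regular scheme $\mathcal{T}$ is a Cartier divisor, so $L_{F_v}$ extends to a line bundle $\mathcal{L}$ on $\mathcal{T}$, and $\deg\mathcal{L}|_X=m$ by Lemma~\ref{lem:coh}(i). Fix $b\in\mathcal{O}$ with $Y^2+Y+\bar b$ irreducible over $k$. The equation of $C_{t,s}$ can be written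
\begin{equation}\label{eq:cover}
y^2+ty+bt^2=-(s-bt^2).
\end{equation}
We want the right side to be a section of $\mathcal{L}^2\mathcal{J}$, so that Lemma~\ref{lem:points}(ii) applies, and to generate $\mathcal{L}^2\mathcal{J}$ at the points of $X$ where $t$ vanishes.

Choose $0\ne\bar t\in H^0(X,\mathcal{L}|_X)$, with zero scheme $Z$ of degree $m$, and put $\mathcal{N}=\mathcal{L}^2\mathcal{J}|_X$, of degree $2m$. Since $\mathcal{N}(-Z)$ has degree $m>0$, it has no $H^1$, so $H^0(X,\mathcal{N})\to H^0(Z,\mathcal{N}|_Z)$ is surjective. Lifting a generator of $\mathcal{N}|_Z\cong\mathcal{O}_Z$ gives $\bar u\in H^0(X,\mathcal{N})$ vanishing at no point of $Z$. By Lemma~\ref{lem:coh}(ii), $\bar t$ lifts to $t_0\in H^0(\mathcal{T},\mathcal{L})$ and $\bar u$ lifts to $u_0\in H^0(\mathcal{T},\mathcal{L}^2\mathcal{J})$. Put $s_0=bt_0^2+u_0$, and let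
\[
\mathcal{W}=\bigl(t_0+\pi^2H^0(\mathcal{T},\mathcal{L})\bigr)\times\bigl(s_0+\pi^2H^0(\mathcal{T},\mathcal{L}^2)\bigr).
\]
For $(t,s)\in\mathcal{W}$ put $u=s-bt^2$. Then $u-u_0=(s-s_0)-b(t-t_0)(t+t_0)$ lies in $\pi^2H^0(\mathcal{T},\mathcal{L}^2)$, and $\pi^2\mathcal{O}_{\mathcal{T}}=\mathcal{J}^{2J}\subset\mathcal{J}^2$. Therefore
\begin{equation}\label{eq:cond}
t|_X=\bar t,\qquad u\in H^0(\mathcal{T},\mathcal{L}^2\mathcal{J})\ \text{ and }u\text{ has image }\bar u\text{ in }H^0(X,\mathcal{N}).
\end{equation}
The modulus $\pi^2$ rather than $\pi$ is needed only for $J=1$, when $\mathcal{J}=(\pi)$.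

\emph{The global choice.} For $i=1,2$ the module $H^0(\mathcal{T},\mathcal{L}^i)$ is finitely generated and torsion free over $\mathcal{O}$, and by flat base change it spans $H^0(T,L^i)\otimes_FF_v$; so it is a lattice, and $\mathcal{W}$ is open. In coordinates given by $F$-bases of $H^0(T,L)$ and $H^0(T,L^2)$, the set $\mathcal{W}$ contains a product of balls, and each ball contains infinitely many elements of $F$. So there is an $F$-rational pair $(t,s)\in\mathcal{W}$ with $\Delta(t,s)\neq0$, for $\Delta$ as in Lemma~\ref{lem:generic}. Let $C=C_{t,s}$, a curve of genus $g$ over $F$.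

\emph{The lower bound.} Let $Q\in C(F')$ with $F'/F_v$ finite, let $P\in T(F')$ be its image, and let $x\in X$ be as in Lemma~\ref{lem:points}. We show $2J\mid ef$. By Lemma~\ref{lem:points}(i), $J\mid e$, so we may assume that $f$ is odd. Trivialize $P^*\mathcal{L}$ over $\mathcal{O}'$. Then $t(P),u(P)\in\mathcal{O}'$, the point $Q$ gives $y\in F'$ satisfying \eqref{eq:cover}, and Lemma~\ref{lem:norm} gives
\[
v'(u(P))=2\min\bigl(v'(y),v'(t(P))\bigr).
\]
If $\bar t(x)\ne0$, then $t(P)$ is a unit and the right side is at most $0$, whereas the left side is at least $e/J\ge1$ by \eqref{eq:cond} and Lemma~\ref{lem:points}(ii). So $\bar t(x)=0$. Then $x\in Z$ and $\bar u(x)\ne0$, so the left side is exactly $e/J$. Hence $e/J$ is even and $2J\mid e$.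

Thus $2J\mid I(C_{F_v})\mid I(C)\mid2J$.
\end{proof}

The condition that $\bar u$ and $\bar t$ have no common zero is what turns the inequality of Lemma~\ref{lem:points}(ii) into an equality at every point that can occur. In Examples~\ref{ex:quartic} and~\ref{ex:model}, the role of $t$ is played by $z$ and that of $u$ by $\pi w=\lambda\tilde w$: the factor $\lambda$ generates the pullback of $\mathcal{J}$, and $\tilde w$ does not vanish where $z$ does.

This completes the proof of Proposition~\ref{prop:global}, and with it the proof of Theorem~\ref{thm:main} for $I\ge2$.

\section{Index one}\label{sec:one}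

Let $I=1$, and let $F\subset K$ be as in Section~\ref{sec:reduction}. A curve over $F$ with an $F$-rational point has index $1$ over every extension of $F$. So existence, (b) and (c) follow as soon as we have such a curve of genus $g$, and for (a) we need infinitely many that stay non-isomorphic over $K$. For $g=0$ take $\mathbb{P}^1$. For $g=1$ take elliptic curves over $F$ with distinct $j$-invariants, which exist as $F$ is infinite. Let $g\ge2$. The argument of Section~\ref{sec:reduction} separated curves by their local indices and says nothing here; instead we use the quadratic twists of one hyperelliptic curve.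

\subsection*{The curves}
They are double covers $C_{t,s}$ of $\mathbb{P}^1$ with $L=\mathcal{O}(g+1)$, so that a smooth one has genus $g$ by Lemma~\ref{lem:double}.

If $\operatorname{char}F\ne2$, fix a separable $h\in F[x]$ of degree $2g+1$. For $\delta\in F^\times$ let $C_\delta$ be given by $t=0$ and $s=-\delta^{-1}z^{2g+2}h(x/z)$, with affine equation $\delta y^2=h(x)$. The form $s$ has $2g+2$ distinct zeros, one of them at $z=0$, so $C_\delta$ is smooth and $(x:z:y)=(1:0:0)$ is a rational point. Let $C=C_1$, let $\rho(x,y)=(x,-y)$, and let $\varphi_\delta\colon C_\delta\to C$ be the isomorphism $(x,y)\mapsto(x,\theta y)$ over $F^s$, where $\theta^2=\delta$.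

If $\operatorname{char}F=2$, for $\delta\in F$ let $C_\delta$ be given by $t=z^{g+1}$ and $s=x^{2g+1}z+\delta z^{2g+2}$, with affine equation $y^2+y=x^{2g+1}+\delta$. By \eqref{eq:jac} a singular point has $t=0$, so it is the rational point $(1:0:0)$; there, in the chart $x=1$ with coordinate $z$, we have $t'y+s'=1$. So $C_\delta$ is smooth. Let $C=C_0$, let $\rho(x,y)=(x,y+1)$, and let $\varphi_\delta(x,y)=(x,y+\theta)$, where $\theta^2+\theta=\delta$.

In both cases let $\kappa_\delta\colon G_F\to\mathbb{Z}/2$ be the character with $\kappa_\delta(\sigma)=0$ exactly when $\sigma\theta=\theta$. Then $\varphi_\delta\circ({}^\sigma\varphi_\delta)^{-1}=\rho^{\kappa_\delta(\sigma)}$, and by Kummer and Artin--Schreier theory every element of $H^1(F,\mathbb{Z}/2)$ is of the form $\kappa_\delta$.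

\subsection*{Infinitely many isomorphism classes over $K$}
This follows from three finiteness statements.

\emph{The group $H^1(F,\mathbb{Z}/2)$ is infinite.} If $\operatorname{char}F\neq2$ it is $F^\times/F^{\times2}$, in which distinct primes, respectively distinct monic irreducible polynomials, have distinct classes. If $F=\mathbb{F}_2(x_1)$ it is $F/\{a^2+a\}$, in which the $x_1^n$ with $n$ odd have distinct classes, because a pole of $a^2+a$ has even order.

\emph{The restriction $H^1(F,\mathbb{Z}/2)\to H^1(K,\mathbb{Z}/2)$ has finite kernel.} Nonzero elements of the kernel correspond to separable quadratic extensions of $F$ inside $K$. A finite extension $F'$ of $F$ in $K$ satisfies $[F':F]=[F'(z):F(z)]\le[K:F(z)]$, so the separable closure of $F$ in $K$ is finite over $F$ and has only finitely many subextensions.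

\emph{For fixed $\delta$, the curves $C_{\delta'}$ with $C_{\delta',K}\cong C_{\delta,K}$ give only finitely many characters $\kappa_{\delta'}|_{G_K}$.} This is a case of the description of the fibers of $H^1(K,\langle\rho\rangle)\to H^1(K,\operatorname{Aut}(C_{K^s}))$ in \cite[I.5.5]{Serre}, and it can be seen directly. Let $\omega\colon C_{\delta,K}\to C_{\delta',K}$ be a $K$-isomorphism and put $\alpha=\varphi_{\delta'}\circ\omega\circ\varphi_\delta^{-1}\in\operatorname{Aut}(C_{K^s})$. For $\sigma\in G_K$ we have ${}^\sigma\omega=\omega$, so
\[
\rho^{\kappa_{\delta'}(\sigma)}=\varphi_{\delta'}\circ({}^\sigma\varphi_{\delta'})^{-1}=\alpha\circ\varphi_\delta\circ({}^\sigma\varphi_\delta)^{-1}\circ({}^\sigma\alpha)^{-1}=\alpha\circ\rho^{\kappa_\delta(\sigma)}\circ({}^\sigma\alpha)^{-1}.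
\]
Thus $\kappa_{\delta'}|_{G_K}$ is determined by $\delta$ and $\alpha$, and $\operatorname{Aut}(C_{K^s})$ is finite because $g\ge2$.

By the first two statements the characters $\kappa_\delta|_{G_K}$ form an infinite set, and by the third each $K$-isomorphism class accounts for finitely many of them. So the curves $C_{\delta,K}$ fall into infinitely many isomorphism classes. This proves Theorem~\ref{thm:main} for $I=1$, and the proof of the theorem is complete.

\begin{thebibliography}{9}

\bibitem{Clark}
Pete L. Clark, \emph{On the indices of curves over local fields}, arXiv:math/0611150 (2006).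

\bibitem{NSW}
Neukirch, Schmidt and Wingberg, \emph{Cohomology of Number Fields}.

\bibitem{Serre}
Serre, \emph{Galois Cohomology}.

\bibitem{SGA1}
\emph{SGA 1}.

\bibitem{AEC}
Silverman, \emph{The Arithmetic of Elliptic Curves}.

\end{thebibliography}
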